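\title{Leading coefficients of Conway polynomials of amphicheiral knots}

\begin{abstract}
We show that a nonzero integer $n$ is the leading coefficient of the Conway polynomial of an amphicheiral knot if and only if $n\not\equiv 2\pmod 4$. This answers a question of Conant and Manathunga. The obstruction is the congruence $C_K(z)C_K(iz)\equiv C_K(z^2)\pmod 4$, which holds for every amphicheiral knot $K$; it is proved by reducing, along the JSJ decomposition of the knot exterior, to symmetries whose order is a power of two. The realizing knots are built from surfaces of genus four that are invariant under a rotatory reflection of order four. We also show that the leading coefficients of negative amphicheiral knots are exactly the numbers $\pm a^2$, and those of strongly positive amphicheiral knots exactly the numbers $a^2$.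
\end{abstract}

\section{Introduction}\label{sec:intro}

A knot $K\subset S^3$ is \emph{amphicheiral} if it coincides with its mirror image, that is, if there is an orientation-reversing homeomorphism $h\colon S^3\to S^3$ with $h(K)=K$. An oriented amphicheiral knot is \emph{positive} amphicheiral if $h$ can be chosen to preserve the orientation of $K$, and \emph{negative} amphicheiral if $h$ can be chosen to reverse it; a knot can be both. It is \emph{strongly positive amphicheiral} if some such $h$ preserves the orientation of $K$ and is an involution. The Conway polynomial $C_K(z)\in\mathbb Z[z]$ of a knot contains only even powers of $z$ and has constant term $1$. Its \emph{leading coefficient} is the nonzero coefficient of its term of highest degree.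

A knot and its mirror image have the same Conway polynomial, so the definition of amphicheirality yields no identity for $C_K$ directly. Among all knots the leading coefficient is unrestricted, since $1+nz^2$ is a Conway polynomial for every $n$ (Section~\ref{sec:background}). The first amphicheiral knots that come to mind suggest a strong restriction nevertheless. The connected sum of a knot $J$ with its mirror image is amphicheiral and has Conway polynomial $C_J^2$. A theorem of E.~Flapan states that if $\Phi(z)\in\mathbb Z[z^2]$ and $\Phi(0)=1$, then $\Phi(z)^2$ is the Conway polynomial of a strongly positive amphicheiral knot; in particular every nonzero perfect square is a leading coefficient. The figure-eight knot $4_1$ has $C=1-z^2$, and connected sums with it produce the negatives of squares. Conant and Manathunga \cite{CM} pose the following realization problem as an open question.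

\begin{quote}
\emph{Let $n$ be a nonzero integer. Is there an amphicheiral knot whose Conway polynomial has leading coefficient $n$?}
\end{quote}

\noindent Apart from the case of perfect squares, the only restrictions recorded in \cite{CM} depend on an unproven conjecture. The examples above suggest the answer ``only for $n=\pm a^2$'', and the blindness of $C_K$ to mirror images suggests the answer ``always''. Neither is correct.

\begin{theorem}\label{thm:main}
A nonzero integer $n$ is the leading coefficient of $C_K$ for some amphicheiral knot $K$ if and only if $n\not\equiv 2\pmod 4$. All such $n$ are realized by positive amphicheiral knots.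
\end{theorem}

The two directions come from the next two theorems.

\begin{theorem}\label{thm:cong}
If $K$ is amphicheiral, of either sign, then
\[
C_K(z)\,C_K(iz)\equiv C_K(z^2)\pmod 4 .
\]
Consequently:
\begin{enumerate}
\item[(a)] if $C_K$ has leading term $nz^{2d}$, then $4\mid n$ or $n\equiv(-1)^d\pmod 4$; in particular $n\not\equiv2\pmod 4$;
\item[(b)] $C_K(z)\,C_K(iz)\,C_K(z^2)$ is a square in $(\mathbb Z/4)[z^2]$.
\end{enumerate}
\end{theorem}

For $C_K=1+nz^2$ the congruence reads $1-n^2z^4\equiv1+nz^4$, that is, $n\equiv0$ or $n\equiv 3\pmod 4$. In general, the residue of the left side modulo $4$ depends only on $C_K$ modulo $2$ (property (N3) in Section~\ref{sec:class}). So the theorem says that for an amphicheiral knot, $C_K$ modulo $4$ is determined by $C_K$ modulo $2$.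

\begin{theorem}\label{thm:family}
For all $\alpha,\rho\in\mathbb Z$ there is a positive amphicheiral knot $K_{\alpha,\rho}$ with Conway polynomial
\[
(1+\alpha z^2)^2\big[(1+\alpha z^2)^2+4(1-\rho)z^4-4\rho^2z^2\big].
\]
\end{theorem}

The same methods control the degree, and they show that the guess $\pm a^2$ is the right answer for narrower classes of knots.

\begin{theorem}\label{thm:refine}
\begin{enumerate}
\item[(1)] For $d\ge4$, the monomial $nz^{2d}$ is the leading term of $C_K$ for some amphicheiral knot $K$ if and only if $n\ne0$ and either $4\mid n$ or $n\equiv(-1)^d\pmod 4$. If $n\neq0$ and $4\mid n$, then every $d\ge2$ occurs.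
\item[(2)] The leading coefficients of negative amphicheiral knots are exactly the integers $\pm a^2$, $a\ge1$.
\item[(3)] The leading coefficients of strongly positive amphicheiral knots are exactly the integers $a^2$, $a\ge1$.
\end{enumerate}
\end{theorem}

Part (1) makes no claim of realization for odd $n$ with $d\in\{1,2,3\}$, nor for $4\mid n$ with $d=1$. These cases do not affect Theorem~\ref{thm:main}.

\subsection*{Outline}
Section~\ref{sec:class} rewrites the congruence as membership of the Alexander polynomial in a multiplicatively closed class $\mathcal T$ of Laurent polynomials. Section~\ref{sec:model} studies a family of genus-one knots with a mirror symmetry of order four, in which both the source of the congruence and the method of construction are visible. An arbitrary mirror symmetry $h$ need not have finite order, and this is the main difficulty in Theorem~\ref{thm:cong}. Sections~\ref{sec:finite} and~\ref{sec:polys} treat symmetries of order $2^k$. Section~\ref{sec:jsj} reduces the general case to these: the JSJ decomposition presents $K$ as a satellite whose pattern has a symmetry of order $2^k$ or is trivial, and induction handles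 the companions. Section~\ref{sec:construction} constructs $K_{\alpha,\rho}$, and Section~\ref{sec:final} reads off the leading coefficients.

\section{Background}\label{sec:background}

\subsection*{Mirror symmetries}
Knots are tame, and we take them smooth. We write $N(K)$ for a tubular neighborhood, $X=S^3\setminus\operatorname{int}N(K)$ for the exterior, and $\mu,\lambda\subset\partial X$ for the meridian and the preferred longitude, so that $H_1(X)=\mathbb Z\mu$ and $\lambda$ is null-homologous in $X$. The class of a curve $\gamma$ in $H_1(X)$ is $\operatorname{lk}(\gamma,K)\mu$.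

A homeomorphism of $(S^3,K)$ can be isotoped, preserving $K$, so that it preserves $N(K)$, by uniqueness of regular neighborhoods. On $X$ it is then isotopic to a diffeomorphism (Moise, Munkres), and this diffeomorphism extends over $N(K)$. So amphicheirality of either sign may be tested with diffeomorphisms that preserve $K$ and $N(K)$. This smoothing does not preserve the property of being an involution, which is why Lemma~\ref{lem:square} below is stated for homeomorphisms.

If $h$ reverses the orientation of $S^3$, then $\operatorname{lk}(h\gamma,h\delta)=-\operatorname{lk}(\gamma,\delta)$ for disjoint oriented closed curves. We write $h(K)=\varepsilon K$, with $\varepsilon=\pm1$, according as $h$ preserves or reverses the orientation of $K$. Then $\varepsilon\operatorname{lk}(h\mu,K)=-\operatorname{lk}(\mu,K)$, and $\lambda$ is homologous to $K$ in $N(K)$, so in $H_1(\partial X)$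
\begin{equation}\label{eq:signs}
h(\mu)=-\varepsilon\mu,\qquad h(\lambda)=\varepsilon\lambda .
\end{equation}
An oriented knot is positive amphicheiral when it is equivalent to its mirror image with the transported orientation, and negative amphicheiral when it is equivalent to the reverse of that. Mirror image and reversal commute with connected sum, so each of the two classes is closed under connected sum. A knot is \emph{invertible} if an orientation-preserving homeomorphism of $S^3$ reverses it; an invertible amphicheiral knot is amphicheiral of both signs.

\subsection*{The Alexander and Conway polynomials}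
Write $C_K(z)=c_K(z^2)$ with $c_K\in\mathbb Z[w]$. The normalized Alexander polynomial is
\[
\Delta_K(t)=C_K(t^{1/2}-t^{-1/2})=c_K(w),\qquad w=t-2+t^{-1}.
\]
It satisfies $\Delta_K(t^{-1})=\Delta_K(t)$ and $\Delta_K(1)=1$. The symbol $\doteq$ denotes equality up to a unit $\pm t^k$, or $\pm t^ks^l$ in two variables. If $\Delta_K\doteq P(w)$ with $P\in\mathbb Z[w]$ and $P(0)=1$, then $c_K=P$: symmetry excludes a power of $t$, and $t=1$ fixes the sign. The \emph{top coefficient} of a nonzero Laurent polynomial is the coefficient of its highest power of $t$. It is multiplicative, and since $w^d$ has top term $t^d$, the top coefficient of $\Delta_K$ is the leading coefficient of $C_K$. A Laurent polynomial is \emph{primitive} if its coefficients have greatest common divisor $1$; products of primitive polynomials are primitive (Gauss's lemma), and $\Delta_K$ is primitive because $\Delta_K(1)=1$. For the same reason, every factor of $\Delta_K$ in $\mathbb Z[t^{\pm1}]$ is nonzero modulo $2$.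

Let $\tilde X\to X$ be the infinite cyclic cover, $t$ the deck transformation that corresponds to $\mu$, and $\Lambda=\mathbb Q[t^{\pm1}]$. Then $H_1(\tilde X;\mathbb Q)$ is a finitely generated torsion $\Lambda$-module, $\bigoplus_i\Lambda/(d_i)$ say, and $\prod_i d_i$ equals $\Delta_K$ up to a unit $ct^k$ of $\Lambda$. Equivalently, it is a finite-dimensional vector space on which the characteristic polynomial of $t$ is $\Delta_K$ up to such a unit. In particular knots with homeomorphic exteriors have the same $\Delta_K$. The polynomials $\Delta_K$ and $C_K$ are multiplicative under connected sum.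

For a Seifert surface $F$ of $K$, the Seifert form is $V(a,b)=\operatorname{lk}(a,b^+)=\operatorname{lk}(a^-,b)$ on $H_1(F)$, where $\pm$ denotes the push-off to the positive or negative side. The difference $V(a,b)-V(b,a)$ is the intersection number on $F$ up to a universal sign, and $\Delta_K\doteq\det(tV-V^T)$. In genus one we can choose a basis with $V=\left(\begin{smallmatrix}p&r\\ r-1&q\end{smallmatrix}\right)$, and
\[
\det(tV-V^T)=pq(t-1)^2-\big(r(t-1)+1\big)\big(r(t-1)-t\big)=(pq-r^2+r)(t-1)^2+t .
\]
Since $z^2=(t-1)^2/t$, this gives
\begin{equation}\label{eq:genusone}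
C_K=1+(\det V)\,z^2\qquad\text{for a Seifert surface of genus one.}
\end{equation}
A full twist added to a band of $F$ changes the self-linking $V(a,a)$ of the core $a$ of that band by $\pm1$. Two unknotted annuli with $1$ and $n$ full twists, plumbed together, have $V=\left(\begin{smallmatrix}1&1\\0&n\end{smallmatrix}\right)$ and hence $C=1+nz^2$.

\subsection*{Satellites, links and periodic knots}
We use three published formulas.

\emph{Seifert's formula.} Let $K$ lie in a solid torus $N\subset S^3$ with core $J$, with winding number $\omega$ (the intersection number of $K$ with a meridian disk of $N$). Let $K_*$ be the image of $K$ under an orientation-preserving embedding of $N$ onto an unknotted solid torus that takes preferred longitude to preferred longitude. Then $\Delta_K(t)\doteq\Delta_{K_*}(t)\,\Delta_J(t^\omega)$.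

\emph{The Torres conditions.} Let $L=K'\cup A'$ be an oriented link of two components, and $\Delta_L(t,s)$ its Alexander polynomial, with $t,s$ corresponding to the meridians of $K',A'$. It is defined up to $\doteq$ from the homology of the universal abelian cover of $S^3\setminus L$, so it is invariant, up to $\doteq$, under the substitution of variables induced by any self-homeomorphism of $S^3\setminus L$. One has $\Delta_L(t^{-1},s^{-1})\doteq\Delta_L(t,s)$, and if $m=\operatorname{lk}(K',A')\ne0$, then
\begin{equation}\label{eq:torres}
\Delta_L(t,1)\doteq\frac{t^{|m|}-1}{t-1}\,\Delta_{K'}(t).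
\end{equation}

\emph{Murasugi's formula} \cite{Mu}. Let $G\cong\mathbb Z/M$ act on $S^3$, conjugately to a group of rotations, with fixed circle $A$. Then $S^3/G\cong S^3$, and $A$ and its image $A'$ are unknotted. If $K_0$ is a $G$-invariant knot disjoint from $A$, with image $K'$, and $L=K'\cup A'$, then
\begin{equation}\label{eq:murasugi}
\Delta_{K_0}(t)\doteq\Delta_{K'}(t)\prod_{\zeta^M=1,\ \zeta\ne1}\Delta_L(t,\zeta).
\end{equation}

\begin{lemma}\label{lem:axis}
In this situation, with the orientations of $K'$ and $A'$ induced from $K_0$ and $A$, $\operatorname{lk}(K_0,A)=\operatorname{lk}(K',A')$, and this number is prime to $M$.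
\end{lemma}

\begin{proof}
The covering $S^3\setminus A\to S^3\setminus A'$ corresponds to a surjection $\pi_1(S^3\setminus A')=\mathbb Z\to\mathbb Z/M$. The full preimage of $K'$ is $K_0$, which is connected, so the class $\operatorname{lk}(K',A')$ of $K'$ generates $\mathbb Z/M$. On $H_1$ the covering sends the meridian of $A$ to $M$ times the meridian of $A'$, and $[K_0]$ to $M[K']$. Hence $M\operatorname{lk}(K_0,A)=M\operatorname{lk}(K',A')$.
\end{proof}

\section{The congruence as a property of Laurent polynomials}\label{sec:class}

The formulas above determine Alexander polynomials as products, up to units, in the variable $t$. We therefore want a form of the congruence of Theorem~\ref{thm:cong} that is stated in $t$, ignores units and survives multiplication.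

For $f\in\mathbb Z[t^{\pm1}]$ the product $f(t)f(-t)$ is even in $t$. Define $\nu(f)\in\mathbb Z[t^{\pm1}]$ by
\[
\nu(f)(t^2)=f(t)\,f(-t).
\]
The roots of $\nu(f)$ are the squares of the roots of $f$. We use three properties.
\begin{itemize}
\item[(N1)] $\nu(ff')=\nu(f)\nu(f')$, and $\nu(\pm t^kf)=(-1)^kt^k\nu(f)$.
\item[(N2)] $\nu(f)\equiv f\pmod 2$, because $f(t)f(-t)\equiv f(t)^2\equiv f(t^2)\pmod 2$.
\item[(N3)] If $f\equiv f'\pmod2$, then $\nu(f)\equiv\nu(f')\pmod4$. Indeed, let $f'=f+2e$ and $\psi(t)=f(t)e(-t)$. Then $f'(t)f'(-t)\equiv f(t)f(-t)+2\big(\psi(t)+\psi(-t)\big)\pmod 4$, and $\psi(t)+\psi(-t)$ is twice the even part of $\psi$.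
\end{itemize}
So $\nu$ attaches to each residue modulo $2$ a preferred lift modulo $4$. Let
\[
\mathcal T=\{f\in\mathbb Z[t^{\pm1}]:\ f\not\equiv0\pmod 2,\ \ \nu(f)\equiv\pm f\pmod 4\}
\]
be the class of polynomials that agree with this lift up to sign. By (N3), membership in $\mathcal T$ depends only on $f$ modulo $4$.

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(a)] $\mathcal T$ is closed under products and under multiplication by $\pm t^k$.
\item[(b)] If $f\not\equiv0\pmod 2$, then $f^2\in\mathcal T$.
\item[(c)] If $f\not\equiv0\pmod 2$, then $\nu(f)\in\mathcal T$.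
\item[(d)] If $f\in\mathcal T$ and $\omega$ is odd, then $f(t^\omega)\in\mathcal T$.
\item[(e)] If $m>0$ is odd, then $(t^m-1)/(t-1)\in\mathcal T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) follows from (N1), since $\mathbb F_2[t^{\pm1}]$ is a domain. (b) By (N2), $\nu(f)=f+2e$ for some $e$, so $\nu(f^2)=\nu(f)^2\equiv f^2\pmod4$. (c) By (N2) and (N3), $\nu(\nu(f))\equiv\nu(f)\pmod 4$. (d) For odd $\omega$ we have $f(t^\omega)f((-t)^\omega)=f(t^\omega)f(-t^\omega)=\nu(f)(t^{2\omega})\equiv\pm f(t^{2\omega})$. (e) For odd $m$, $\frac{t^m-1}{t-1}\cdot\frac{-t^m-1}{-t-1}=\frac{t^{2m}-1}{t^2-1}$, so $\nu$ fixes this polynomial.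
\end{proof}

The parity hypotheses are needed. In (e), $m=2$ gives $\nu(1+t)=1-t\not\equiv\pm(1+t)$. In (d), $f=t^2+t+1$ lies in $\mathcal T$, but $\nu(f(t^2))=f^2=t^4+2t^3+3t^2+2t+1\not\equiv\pm f(t^2)$. The geometric argument must therefore show that certain linking and winding numbers are odd.

\begin{proposition}\label{prop:TtoC}
If $\Delta_K\in\mathcal T$, then all conclusions of Theorem~\ref{thm:cong} hold for $K$.
\end{proposition}

\begin{proof}
Put $c=c_K$. The substitution $t\mapsto-t$ sends $w$ to $-w-4$, and $t\mapsto t^2$ sends $w$ to $(w+2)^2-4=w^2+4w$. So $\Delta_K(t)\Delta_K(-t)\equiv\pm\Delta_K(t^2)$ gives $c(w)c(-w)\equiv\pm c(w^2)\pmod 4$ in $\mathbb Z[t^{\pm1}]$. This congruence holds in $\mathbb Z[w]$, because $w^j$ has top term $t^j$ and hence $(\mathbb Z/4)[w]\to(\mathbb Z/4)[t^{\pm1}]$ is injective. At $w=0$ it reads $1\equiv\pm1$, so the sign is $+$. With $w=z^2$ this is $C_K(z)C_K(iz)\equiv C_K(z^2)$, and multiplying by $C_K(z^2)$ gives (b).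

For (a), let $\ell w^e$ with $0\ne\ell\in\mathbb Z/4$ be the leading term of $c$ modulo $4$; it exists because $c(0)=1$. The coefficients of $w^{2e}$ give $(-1)^e\ell^2=\ell$ in $\mathbb Z/4$. This fails for $\ell=2$. So $\ell$ is odd, $\ell^2=1$ and $\ell=(-1)^e$. If $4\nmid n$, then $e=d$ and $\ell$ is the residue of $n$.
\end{proof}

Theorem~\ref{thm:cong} is thus a consequence of the following statement, proved in Section~\ref{sec:jsj}.

\begin{theorem}\label{thm:T}
If $K$ is amphicheiral, then $\Delta_K\in\mathcal T$.
\end{theorem}

\section{A model case in genus one}\label{sec:model}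

Identify $\mathbb R^3$ with $\mathbb C\times\mathbb R$ and let
\[
h(\xi,u)=(i\xi,-u),
\]
extended to $S^3=\mathbb R^3\cup\{\infty\}$. This map has order $4$ and reverses orientation. It fixes only $0$ and $\infty$, and $h^2$ is the rotation by $\pi$ about the circle $Z=\{\xi=0\}\cup\{\infty\}$; so $\langle h\rangle$ acts freely on $S^3\setminus Z$. Let $D=\{|\xi|\le1,\ u=0\}$, which $h$ rotates by a quarter turn. All our amphicheiral knots bound $h$-invariant surfaces that contain $D$.

\begin{lemma}\label{lem:seifert}
Let $F$ be a Seifert surface and $g$ an orientation-reversing diffeomorphism of $S^3$. Orient $g(F)$ so that $g|_F$ preserves orientation, and let $V,V'$ be the Seifert forms of $F$ and $g(F)$. Then $V'(gb,ga)=-V(a,b)$ for $a,b\in H_1(F)$.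
\end{lemma}

\begin{proof}
Since $g$ preserves the orientation of the surface and reverses that of $S^3$, it exchanges the two sides: $g(a^-)=(ga)^+$. Hence $V'(gb,ga)=\operatorname{lk}(gb,g(a^-))=-\operatorname{lk}(b,a^-)=-V(a,b)$.
\end{proof}

If $F\supset D$ is a Seifert surface with $h(F)=F$, then $h|_F$ preserves orientation, because it does so on $D$. So $\partial F$ is positive amphicheiral, and the lemma applies with $V'=V$.

\subsection*{The knots $E_a$}
Fix $a\ge1$. Attach to a small arc of $\partial D$ around $\xi=1$ a half-band that runs outward, then up, then back toward the axis, and ends horizontally on a short segment $\{(iy,2):|y|\le\delta\}$. Keep it in the region $\operatorname{Re}\xi\ge0$, $u\ge 0$, meeting the plane $u=0$ only in its foot, and give it $a$ half twists of one handedness. Its union with its image under $h^2$ is a band $P$ that arches over $D$ with $a$ full twists, since a rotation preserves handedness. Put $Q=h(P)$; it is attached near $\pm i$ and arches under $D$, and $h(Q)=P$. Then $F_a=D\cup P\cup Q$ is an $h$-invariant orientable surface of genus one with one boundary component $E_a$, and $E_a$ is positive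 amphicheiral.

Let $x$ be the class of the core of $P$ closed up in $D$, and $y=hx$. Then $V(x,x)=\pm a$, and $V(y,y)=-V(x,x)$ by Lemma~\ref{lem:seifert}. Orient $F_a$ so that the positive normal on $D$ points up. Then $y^-$ lies below the plane $u=0$ and $x$ does not, so $V(y,x)=\operatorname{lk}(y^-,x)=0$. Thus $\det V=-a^2$, and \eqref{eq:genusone} gives
\begin{equation}\label{eq:Ea}
C_{E_a}=1-a^2z^2,\qquad \Delta_{E_a}\doteq a^2t^2-(2a^2+1)t+a^2 .
\end{equation}
The knot $E_a$ is the genus-one double twist knot, the two-bridge knot $S(4a^2+1,2a)$ with $\frac{4a^2+1}{2a}=2a+\frac1{2a}$, and $E_1=4_1$. Two-bridge knots are invertible, so $E_a$ is also negative amphicheiral.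

\subsection*{The Seifert matrix does not see the obstruction}
For a positive amphicheiral knot, Lemma~\ref{lem:seifert} shows that $V$ and $-V^T$ are Seifert matrices of the same oriented knot. This symmetry alone does not imply Theorem~\ref{thm:cong}. The matrix $V=\left(\begin{smallmatrix}0&2\\1&0\end{smallmatrix}\right)$ satisfies $S^TVS=-V^T$ for $S=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$, which is the matrix by which $h$ acts on $H_1(F_a)$. It is the Seifert matrix of a disk with two untwisted bands, one clasped once around the other as in Section~\ref{sec:construction}. By \eqref{eq:genusone} it gives $C=1-2z^2$, with the forbidden leading coefficient $-2$. The proof has to use the geometry of the symmetry.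

\subsection*{Where the congruence comes from}
The circle $Z$ meets $F_a$ in the three interior points $(0,0)$ and $(0,\pm2)$, so $E_a$ is disjoint from the axis of the rotation $h^2$. Follow the positive normal along the half-band: without twists it would point down at $(0,2)$, and each half twist reverses it, so $Z$ meets $P$ with sign $(-1)^{a+1}$ relative to $D$. The map $h$ reverses both the direction of $Z$ and the sides of $F_a$, so the sign at $(0,-2)$ is the same. Hence $m=\operatorname{lk}(E_a,Z)=1+2(-1)^{a+1}$ is $3$ for odd $a$ and $-1$ for even $a$. Reducing \eqref{eq:Ea} modulo $4$ gives $t^2+t+1$ for odd $a$ and $-t$ for even $a$. In both cases $\Delta_{E_a}$ is congruent modulo $4$ to a unit times $(t^{|m|}-1)/(t-1)$, which lies in $\mathcal T$ because $m$ is odd.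

To explain this, divide by the rotation. Murasugi's formula with $M=2$ involves $\Delta_L(t,-1)$, which is unknown, while the Torres formula gives $\Delta_L(t,1)$. These two always agree modulo $2$. The map induced by $h$ on the quotient improves the modulus to $4$.

\begin{lemma}\label{lem:link}
Let $L=K'\cup A'$ be an oriented link with $m=\operatorname{lk}(K',A')\ne0$. Suppose that an orientation-reversing homeomorphism $g'$ of $S^3$ preserves each component and preserves the orientation of $K'$. Then there is $\Phi\doteq\Delta_L$ with $\Phi(t,s^{-1})=\Phi(t,s)$, and $\Phi(t,-1)\equiv\Phi(t,1)\pmod 4$.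
\end{lemma}

\begin{proof}
Since $\operatorname{lk}(g'K',g'A')=-m\neq m$, the map $g'$ reverses $A'$. So for a loop $\gamma$ in $S^3\setminus L$ we have $\operatorname{lk}(g'\gamma,K')=-\operatorname{lk}(\gamma,K')$ and $\operatorname{lk}(g'\gamma,A')=\operatorname{lk}(\gamma,A')$. Thus $g'$ induces $t\mapsto t^{-1}$, $s\mapsto s$, and $\Delta_L(t^{-1},s)\doteq\Delta_L(t,s)$. Combined with the first Torres condition, this gives, for a fixed representative $\Delta_L$,
\[
\Delta_L(t,s^{-1})=\delta\,t^js^l\,\Delta_L(t,s),\qquad\delta=\pm1 .
\]
By \eqref{eq:torres}, $\Delta_L(t,1)$ is nonzero modulo $2$; so is $\Delta_L(t,-1)$, which is congruent to it modulo $2$. Applying the identity twice gives $t^{2j}=1$, so $j=0$. Setting $s=1$ gives $\delta=1$, and setting $s=-1$ gives $(-1)^l=1$. Then $\Phi=s^{l/2}\Delta_L$ satisfies $\Phi(t,s^{-1})=\Phi(t,s)$, so $\Phi=\varphi_0(t)+\sum_{i\ge1}\varphi_i(t)(s^i+s^{-i})$ with $\varphi_i\in\mathbb Z[t^{\pm1}]$, and $\Phi(t,1)-\Phi(t,-1)=4\sum_{i\ \mathrm{odd}}\varphi_i(t)$.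
\end{proof}

For $E_a$, formulas \eqref{eq:torres} and \eqref{eq:murasugi} and the lemma show that $\Delta_{E_a}\doteq\Delta_{K'}\Phi(t,-1)$ is congruent modulo $4$ to a unit times $\Delta_{K'}^2\,(t^{|m|}-1)/(t-1)$. Comparison with \eqref{eq:Ea} modulo $2$ shows that $\Delta_{K'}$ is congruent to a power of $t$ modulo $2$, so $\Delta_{K'}^2$ is congruent to a power of $t$ modulo $4$. This is the congruence observed above. The argument pins down $\Delta$ only modulo $4$, and this leaves room for the non-square leading coefficients of Theorem~\ref{thm:family}.

\section{Mirror symmetries of order $2^k$: fixed points and linking numbers}\label{sec:finite}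

In this section and the next, $g$ is an orientation-reversing diffeomorphism of $S^3$ of order $2^k$, $k\ge1$. Averaging gives a Riemannian metric for which $g$ is an isometry. So the fixed set of any power of $g$ is a closed submanifold whose tangent space at a point is the $(+1)$-eigenspace of the differential, and a power of $g$ with trivial differential at a fixed point is the identity. On an invariant circle, a finite-order diffeomorphism that preserves orientation and fixes a point is the identity; one that reverses orientation has exactly two fixed points, and its square is the identity.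

We use two theorems. By \emph{Smith theory}, the fixed set of a smooth action of a finite $2$-group on $S^3$ is empty or a $\mathbb Z/2$-homology sphere; this is the reason for working with orders $2^k$. By the \emph{Smith conjecture}, a nontrivial orientation-preserving periodic diffeomorphism of $S^3$ with nonempty fixed set is conjugate to a rotation.

\begin{lemma}\label{lem:fix}
\begin{enumerate}
\item[(a)] If $k=1$, then $\operatorname{Fix}(g)$ is a pair of points or a $2$-sphere. In the second case $g$ exchanges the two sides of the sphere.
\item[(b)] If $k\ge2$, then $G=\langle g^2\rangle\cong\mathbb Z/2^{k-1}$ is conjugate to a group of rotations. Its fixed circle $A$ is unknotted, $g(A)=A$, and every $g^2$-invariant knot disjoint from $A$ has odd linking number with $A$.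
\end{enumerate}
\end{lemma}

\begin{proof}
The Lefschetz number of $g$ is $1-\deg g=2$, so $\operatorname{Fix}(g)\neq\emptyset$.

(a) At a fixed point $dg$ is an involution of determinant $-1$, so each component of $\operatorname{Fix}(g)$ is a point or a closed surface. A nonempty $\mathbb Z/2$-homology sphere of this kind is a pair of points or a $2$-sphere. Along a fixed sphere $dg$ reverses the normal direction, so the sides are exchanged.

(b) The map $g^2$ is nontrivial, orientation-preserving and periodic, and it fixes $\operatorname{Fix}(g)$. By the Smith conjecture it is conjugate to a rotation of order $2^{k-1}$. The map $g$ commutes with $g^2$ and so preserves $A=\operatorname{Fix}(g^2)$. The last claim is Lemma~\ref{lem:axis} with $M=2^{k-1}$ even.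
\end{proof}

The next lemma supplies the odd winding numbers required by Lemma~\ref{lem:T}(d). The model for its hardest case is $g=-\mathrm{id}$ on $\mathbb C\times\mathbb R$ with $K_-=Z$: an invariant curve $K_+$ runs from a point $(\xi,u)$ to $(-\xi,-u)$, which changes $\arg\xi$ by an odd multiple of $\pi$, and then repeats this change, so its linking number with $Z$ is odd.

\begin{lemma}\label{lem:parity}
Let $K_+,K_-$ be disjoint $g$-invariant knots such that $g$ preserves the orientation of $K_+$ and reverses that of $K_-$. Then $\operatorname{lk}(K_+,K_-)$ is zero or odd.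
\end{lemma}

\begin{proof}
The map $g|_{K_-}$ has exactly two fixed points, and $g^2|_{K_-}=\mathrm{id}$.

\emph{Case $k\ge2$.} Here $K_-\subset\operatorname{Fix}(g^2)=A$, so $K_-=A$ and Lemma~\ref{lem:fix}(b) applies to $K_+$.

\emph{Case $k=1$ and $\operatorname{Fix}(g)=S$ is a sphere.} Since $g$ exchanges the sides of $S$, the connected invariant set $K_+$ meets $S$. So $g|_{K_+}$ has a fixed point and is the identity, that is, $K_+\subset S$. The knot $K_-$ meets $S$ in its two fixed points. There its tangent is the $(-1)$-eigenline of $dg$, so the intersections are transverse, and they have opposite signs because $S$ separates. A disk in $S$ bounded by $K_+$ contains none, one or both of them, so the linking number is $0$ or $\pm1$.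

\emph{Case $k=1$ and $\operatorname{Fix}(g)=\{q_1,q_2\}$.} These are the two fixed points on $K_-$, and $g$ acts freely on $K_+$. Write $K_\pm=\gamma_\pm\cup g\gamma_\pm$ with arcs $\gamma_\pm$, where $\gamma_-$ runs from $q_1$ to $q_2$ and $\gamma_+$ runs from a point to its image under $g$. Let $\tilde Y=S^3\setminus\{q_1,q_2\}\cong S^2\times\mathbb R$, and let $\pi\colon\tilde Y\to Y=\tilde Y/g$ be the double covering. All chains and homology groups have coefficients in $\mathbb Z/2$. As $H_1(\tilde Y)=0$, there is a $2$-chain $\Gamma$ in $\tilde Y$, transverse to $K_-$, with $\partial\Gamma=\gamma_++g\gamma_+$. Then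
\[
\operatorname{lk}(K_+,K_-)\equiv\Gamma\cdot\gamma_-+\Gamma\cdot g\gamma_-=(\Gamma+g\Gamma)\cdot\gamma_-\pmod 2 .
\]
The chain $\Gamma+g\Gamma$ is a cycle. Intersection with the properly embedded arc $\gamma_-$ is the isomorphism $H_2(\tilde Y)\cong\mathbb Z/2$, since $H_2(\tilde Y)$ is generated by a small sphere around $q_1$. So we must show that $[\Gamma+g\Gamma]\ne0$.

Let $\operatorname{tr}$ send a simplex of $Y$ to the sum of its two lifts, and consider the exact sequence
\[
0\to C_*(Y)\xrightarrow{\ \operatorname{tr}\ }C_*(\tilde Y)\xrightarrow{\ \pi\ }C_*(Y)\to0 .
\]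
Since $\partial\Gamma=\operatorname{tr}(\pi\gamma_+)$, the chain $\pi\Gamma$ is a cycle, and the connecting map $H_2(Y)\to H_1(Y)$ sends $[\pi\Gamma]$ to $[\pi\gamma_+]$. The loop $\pi\gamma_+$ lifts to an arc with distinct ends, so it generates $\pi_1(Y)=\mathbb Z/2$ and $[\pi\gamma_+]\ne0$. Hence $[\pi\Gamma]\neq0$. The manifold $Y$ is connected and noncompact, so $H_3(Y)=0$, and the long exact sequence shows that $\operatorname{tr}\colon H_2(Y)\to H_2(\tilde Y)$ is injective. Therefore $[\Gamma+g\Gamma]=\operatorname{tr}[\pi\Gamma]\ne0$.
\end{proof}

\section{The Alexander polynomial of a knot with a symmetry of order $2^k$}\label{sec:polys}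

Three mechanisms place $\Delta$ in $\mathcal T$, one for each of the parts (b), (c), (e) of Lemma~\ref{lem:T}. We begin with involutions that preserve the orientation of the knot. The idea is to turn the Blanchfield pairing, which is hermitian, into an alternating bilinear form; a torsion module with such a form is a double.

\begin{lemma}\label{lem:square}
Let $K\subset S^3$ be a knot and $g_0$ an orientation-reversing involutive homeomorphism of $S^3$ with $g_0(K)=K$ that preserves the orientation of $K$. Then $\Delta_K\doteq f^2$ for some $f\in\mathbb Z[t]$.
\end{lemma}

\begin{proof}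
Let $X^\circ=S^3\setminus K$, let $\tilde X^\circ$ be its infinite cyclic cover, and $H=H_1(\tilde X^\circ;\mathbb Q)$. Since $\operatorname{lk}(g_0\gamma,K)=-\operatorname{lk}(\gamma,K)$, the map $g_0$ acts by $-1$ on $H_1(X^\circ)$. So it lifts to $\tilde g$ on $\tilde X^\circ$, and $\tilde gt\tilde g^{-1}=t^{-1}$. The map $\tilde g^2$ covers the identity, so $\tilde g^2=t^j$. It commutes with $\tilde g$, so $t^j=t^{-j}$, and $\tilde g^2=1$. This is where $g_0^2=\mathrm{id}$ is used.

Recall the Blanchfield pairing $\operatorname{Bl}\colon H\times H\to\mathbb Q(t)/\Lambda$. Represent $x,y$ by cycles such that the translates of $x$ are disjoint from those of $y$, choose $0\ne p\in\Lambda$ and a $2$-chain $c$ with $\partial c=px$, and put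
\[
\operatorname{Bl}(x,y)=p^{-1}\sum_i(c\cdot t^iy)\,t^i .
\]
By Blanchfield's theorem this is well defined, nonsingular and hermitian: $\operatorname{Bl}(y,x)=\overline{\operatorname{Bl}(x,y)}$, where the bar denotes $t\mapsto t^{-1}$. It is $\Lambda$-linear in $x$ and conjugate-linear in $y$. The pairing is usually defined on the compact exterior $X$; the inclusion $\operatorname{int}X\subset X^\circ$ induces a homotopy equivalence of the covers and preserves intersection numbers of compact chains, so the pairing is the same. The intersection number of a $2$-chain with a $1$-cycle that misses its boundary is homological, and an orientation-reversing homeomorphism changes its sign. Now $\partial(\tilde gc)=\bar p\,\tilde gx$ and $t^i\tilde g=\tilde gt^{-i}$, so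
\begin{equation}\label{eq:Bl}
\operatorname{Bl}(\tilde gx,\tilde gy)=\bar p^{-1}\sum_i(\tilde gc\cdot\tilde gt^{-i}y)\,t^i=-\bar p^{-1}\sum_i(c\cdot t^{-i}y)\,t^i=-\overline{\operatorname{Bl}(x,y)} .
\end{equation}
Put $\beta(x,y)=\operatorname{Bl}(x,\tilde gy)$. Since $\tilde gty=t^{-1}\tilde gy$, the form $\beta$ is $\Lambda$-bilinear. It is nondegenerate: for $x\ne0$ there is $y$ with $\beta(x,y)\ne0$. By \eqref{eq:Bl} applied to the pair $\tilde gx,y$,
\[
\beta(y,x)=\operatorname{Bl}(y,\tilde gx)=\overline{\operatorname{Bl}(\tilde gx,y)}=-\operatorname{Bl}(\tilde g^2x,\tilde gy)=-\beta(x,y).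
\]
As $\mathbb Q(t)/\Lambda$ is a $\mathbb Q$-vector space, $\beta(x,x)=0$.

We claim that $H\cong H'\oplus H'$ for a $\Lambda$-module $H'$. If $x$ and $y$ are killed by powers of non-associate primes, then $\beta(x,y)$ is killed by both powers and vanishes. So we may treat one $\varpi$-primary part at a time. Take $x$ in it of maximal order $\varpi^e$. As $\varpi^{e-1}x\ne0$, there is $y$ in the same part with $\varpi^{e-1}\beta(x,y)\neq0$. Then $\beta(x,y)=a\varpi^{-e}$ with $a$ prime to $\varpi$, and multiplying $y$ by an inverse of $a$ modulo $\varpi^e$ we get $\beta(x,y)=\varpi^{-e}$. If $a_1x+a_2y=0$, pairing with $y$ and with $x$ gives $\varpi^e\mid a_1$ and $\varpi^e\mid a_2$, because $\beta(x,x)=\beta(y,y)=0$. So $x,y$ span a submodule isomorphic to $(\Lambda/\varpi^e)^2$. For any $v$ in the primary part write $\beta(v,y)=a_1\varpi^{-e}$ and $\beta(x,v)=a_2\varpi^{-e}$; then $v-a_1x-a_2y$ is orthogonal to $x$ and $y$. So the span is an orthogonal summand, $\beta$ is nondegenerate on its complement, and the claim follows by induction on $\dim_{\mathbb Q}H$.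

Hence $\Delta_K=c_0t^jf^2$ with $c_0\in\mathbb Q$ and $f\in\mathbb Z[t]$ primitive. Both $\Delta_K$ and $f^2$ are primitive, so $c_0=\pm1$.
\end{proof}

The conclusion fails for symmetries of order four: the polynomial in \eqref{eq:Ea} has discriminant $4a^2+1\ne0$.

\begin{proposition}\label{prop:finite}
Let $K_0$ be a knot with $g(K_0)=K_0$. Then $\Delta_{K_0}\in\mathcal T$. If $g$ reverses the orientation of $K_0$, then the top coefficient of $\Delta_{K_0}$ is a square up to sign.
\end{proposition}

\begin{proof}
\emph{Case I: $g$ reverses $K_0$.} Then $g^2|_{K_0}=\mathrm{id}$. If $k\ge2$, then $K_0=A$ is unknotted and $\Delta_{K_0}=1$. Let $k=1$, and let $q\in K_0$ be a fixed point. The differential $dg$ has determinant $-1$ and acts by $-1$ on the tangent line of $K_0$. So on the normal plane it is an orientation-preserving isometry with square the identity, that is, $\mathrm{id}$ or $-\mathrm{id}$.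

Suppose it is $\mathrm{id}$. Then $\operatorname{Fix}(g)$ is a sphere $S$ that meets $K_0$ transversally in two points, and $g$ exchanges the two balls bounded by $S$. Join the two points by an arc in $S$, and let $J$ be the union of this arc with the part of $K_0$ in one ball. Then $K_0$ is a connected sum of $J$ and $g(J)$, which have homeomorphic exteriors. So $\Delta_{K_0}=\Delta_J^2$, and Lemma~\ref{lem:T}(b) applies.

Suppose it is $-\mathrm{id}$. We show that the deck transformation $t$ has a square root. Let $X$ be the exterior of a thin metric neighborhood of $K_0$; it is $g$-invariant. By \eqref{eq:signs}, $g$ acts trivially on $H_1(X)$, so the lifts of $g$ to $\tilde X$ commute with $t$. The normal circle at $q$ gives an invariant meridian in $\partial X$, which $g$ rotates by $\pi$. Its preimage in $\tilde X$ is a line on which $t$ translates by $1$ and each lift of $g$ translates by an element of $\frac12+\mathbb Z$. Composing with a power of $t$, we find a lift $\tilde g$ that translates by $\frac12$. Then $\tilde g^2$ is a deck transformation that translates by $1$, so $\tilde g^2=t$. Let $f\in\mathbb Z[v]$ be the primitive multiple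 of the characteristic polynomial of $\tilde g$ on $H_1(\tilde X;\mathbb Q)$. From $\det(v^2-t)=\det(v-\tilde g)\det(v+\tilde g)$ we see that the characteristic polynomial of $t$ is a rational multiple of $\nu(f)$. So $\Delta_{K_0}=c_0t^j\nu(f)$, and $c_0=\pm1$ since $\Delta_{K_0}$ and $f(v)f(-v)$ are primitive. Lemma~\ref{lem:T}(a),(c) gives $\Delta_{K_0}\in\mathcal T$, and the top coefficient is $\pm$ the square of that of $f$.

\emph{Case II: $g$ preserves the orientation of $K_0$.} If $k=1$, apply Lemmas~\ref{lem:square} and~\ref{lem:T}(b). Let $k\ge2$ and $M=2^{k-1}$. If $K_0$ meets $A$, then $g^2|_{K_0}$ has a fixed point and is the identity, so $K_0=A$ and $\Delta_{K_0}=1$. Otherwise let $L=K'\cup A'$ be the quotient link in $S^3/\langle g^2\rangle\cong S^3$. Its linking number $m$ is odd by Lemmas~\ref{lem:axis} and~\ref{lem:fix}(b). The map $g$ induces an orientation-reversing homeomorphism of the quotient that preserves $A'$ and preserves $K'$ with its orientation. Let $\Phi$ be as in Lemma~\ref{lem:link}. We may use $\Phi$ for $\Delta_L$ in \eqref{eq:torres} and \eqref{eq:murasugi}, since the product of all $\zeta\ne1$ with $\zeta^M=1$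 is $\pm1$.

For $M>2$ there are roots of unity other than $-1$, and the symmetry of $\Phi$ pairs them. For $2\le j\le k-1$ let $\Psi_j=\prod\Phi(t,\zeta)$, with one factor for each pair $\{\zeta,\zeta^{-1}\}$ of primitive $2^j$-th roots of unity; here $\zeta\ne\zeta^{-1}$, and $\Phi(t,\zeta)=\Phi(t,\zeta^{-1})$. The Galois group permutes the pairs, so the coefficients of $\Psi_j$ are rational algebraic integers, and $\Psi_j\in\mathbb Z[t^{\pm1}]$. The product over all primitive $2^j$-th roots is $\Psi_j^2$. Thus $\Delta_{K_0}\doteq\Delta_{K'}\,\Phi(t,-1)\prod_j\Psi_j^2$. Replacing $\Phi(t,-1)$ by $\Phi(t,1)$ and using \eqref{eq:torres}, we find that $\Delta_{K_0}$ is congruent modulo $4$ to a unit times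
\[
\Big(\Delta_{K'}\prod_j\Psi_j\Big)^2\,\frac{t^{|m|}-1}{t-1}.
\]
The factors $\Delta_{K'}$ and $\Psi_j$ divide $\Delta_{K_0}$, so they are nonzero modulo $2$. By Lemma~\ref{lem:T}(a),(b),(e) the displayed polynomial lies in $\mathcal T$, and hence so does $\Delta_{K_0}$.
\end{proof}

The polynomial in \eqref{eq:Ea} illustrates Case I as well: it equals $\nu(at^2+t-a)$, since $(av^2-a)^2-v^2=a^2v^4-(2a^2+1)v^2+a^2$.

\section{Reduction along the JSJ decomposition}\label{sec:jsj}

A general mirror symmetry $h$ is not isotopic to one of finite order. It does preserve the piece of the JSJ decomposition next to the knot, and on that piece geometry provides either a finite-order representative or an invariant fibration. We recall what is needed.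

\begin{itemize}
\item \emph{Alexander's theorem.} A torus in $S^3$ bounds a solid torus on at least one side.
\item \emph{JSJ decomposition} (Jaco--Shalen, Johannson). Let $X$ be the exterior of a nontrivial knot. A family of disjoint incompressible tori that cuts $X$ into pieces, each Seifert fibered or atoroidal (every incompressible torus is parallel to the boundary), and that is minimal under inclusion with this property, is unique up to isotopy. By minimality no torus of the family is parallel to $\partial X$; by uniqueness every self-diffeomorphism of $X$ is isotopic to one that preserves the family.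
\item \emph{Seifert fibrations.} A compact orientable Seifert fibered manifold with nonempty boundary has a fibration unique up to isotopy, unless it is a solid torus, $T^2\times I$, or the twisted $I$-bundle over the Klein bottle. A fibration of the boundary of a solid torus by circles that are not meridians extends to a Seifert fibration of the solid torus. The quotient of $\pi_1$ by the normal closure of a regular fiber is the orbifold fundamental group of the base $\mathcal O$. This group surjects onto $\pi_1$ of the underlying surface $|\mathcal O|$, and if $\partial\mathcal O\ne\emptyset$, it is the free product of the free group $\pi_1|\mathcal O|$ and finite cyclic groups whose orders are those of the cone points.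
\item \emph{Hyperbolic pieces.} A JSJ piece that is not Seifert fibered has interior with a complete hyperbolic metric of finite volume (Thurston). Its isometry group is finite. If the piece is identified with the complement of disjoint open horospherical cusps invariant under this group, then every self-diffeomorphism is isotopic to the restriction of an isometry (Mostow--Prasad rigidity, together with Waldhausen's theorem that homotopic homeomorphisms of Haken manifolds, respecting the boundary, are isotopic).
\end{itemize}

\begin{proposition}\label{prop:jsj}
Let $K$ be a nontrivial knot and $h$ an orientation-reversing diffeomorphism of $S^3$ with $h(K)=\varepsilon K$. Then there are a knot $K_0$, nontrivial knots $J_1,\dots,J_r$ $(r\ge0)$ whose exteriors have fewer JSJ pieces than that of $K$, integers $\omega_1,\dots,\omega_r$ and a permutation $\sigma$ of $\{1,\dots,r\}$ such that: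
\begin{enumerate}
\item[(a)] $\Delta_K(t)\doteq\Delta_{K_0}(t)\prod_i\Delta_{J_i}(t^{\omega_i})$;
\item[(b)] $\Delta_{J_i}$ and $|\omega_i|$ are constant on the orbits of $\sigma$;
\item[(c)] if the orbit of $i$ has odd length and $\omega_i\ne0$, then $J_i$ is amphicheiral of sign $\varepsilon$, and $\omega_i$ is odd;
\item[(d)] $K_0$ is the unknot, or there is an orientation-reversing diffeomorphism $g$ of $S^3$ of order a power of $2$ with $g(K_0)=\varepsilon K_0$.
\end{enumerate}
\end{proposition}

\begin{proof}
We may assume that $h(X)=X$, and, after an isotopy of $X$ extended over $N(K)$, that $h$ preserves the JSJ tori. Let $X_0$ be the piece that contains $\partial X$; then $h(X_0)=X_0$. Write $\partial X_0=\partial X\cup T_1\cup\dots\cup T_r$. An odd power of $h$ has all the properties assumed of $h$, with the same $\varepsilon$, so we are free to replace $h$ by one.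

\emph{Step 1: the companions.} Let $X_i\subset X$ be the side of $T_i$ in $S^3$ that does not contain $K$. The $X_i$ are the closures of the components of $X\setminus X_0$, so they are disjoint. Since $T_i$ is incompressible, $X_i$ is not a solid torus. So the other side $N_i\supset X_0\cup N(K)$ is a solid torus, and $X_i$ is the exterior of its core $J_i$, a nontrivial knot. Let $m_i,l_i\subset T_i$ be the meridian and longitude of $J_i$. The class $\pm l_i$ generates $\ker(H_1(T_i)\to H_1(X_i))$, so it depends only on the manifold $X_i$. The JSJ tori of $X$ in the interior of $X_i$ cut $X_i$ into Seifert fibered or atoroidal pieces, so they contain a JSJ family of $X_i$. Hence $X_i$ has fewer pieces than $X$.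

\emph{Step 2: the pattern.} To apply Seifert's formula we unknot the companions one at a time. Let $\Sigma_s$ be obtained from $S^3$ by replacing $X_1,\dots,X_s$ by solid tori $W_1,\dots,W_s$, where $W_i$ has meridian $l_i$, and let $K_{(s)}\subset\Sigma_s$ be the image of $K$. We claim that $\Sigma_s\cong S^3$. Suppose that $\Sigma_{s-1}\cong S^3$. The side of $T_s$ opposite to $X_s$ in $\Sigma_{s-1}$ is a solid torus $N_s'$, and $X_s$ is the exterior of its core $J_s'$. The preferred longitude of $J'_s$ is $\pm l_s$, so the meridian $m'_s$ of $N_s'$ meets $l_s$ once. Thus $m_s'=\pm m_s+jl_s$ in $H_1(T_s)$ for some $j$, and $\Sigma_s=N_s'\cup W_s$ is a union of solid tori whose meridians meet once, that is, $S^3$.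

Put $K_0=K_{(r)}$, and let $U_i$ be the core of $W_i$. Then $X_0$ is the exterior of the link $K_0\cup U_1\cup\dots\cup U_r$ in $\Sigma_r\cong S^3$, so $H_1(X_0)$ is free on the meridians $\mu,l_1,\dots,l_r$. For every $s$, the group $H_1(\Sigma_s\setminus K_{(s)})$ is $\mathbb Z\mu$, and each $l_j$ vanishes in it, as it bounds in $X_j$ or in $W_j$. So the class in $H_1(\Sigma_s\setminus K_{(s)})$ of a curve in $X_0$ is its $\mu$-coefficient in $H_1(X_0)$, independently of $s$. Let $\omega_i$ be the $\mu$-coefficient of $m_i$. Then:
\begin{itemize}
\item[(i)] $[m_i]=\omega_i\mu$ in $H_1(X)$ (take $s=0$);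
\item[(ii)] $\omega_i=\pm\operatorname{lk}(K_0,U_i)$, since $m_i$ meets the meridian $l_i$ of $W_i$ once and so is isotopic to $U_i$ in $W_i$ (take $s=r$);
\item[(iii)] the winding number of $K_{(s-1)}$ in $N_s'$ is $\pm\omega_s$, since it is the class of $m_s'$ up to sign;
\item[(iv)] $\lambda$ is the preferred longitude of $K_0$, since its $\mu$-coefficient is $0$.
\end{itemize}
The inclusion $N_s'\subset\Sigma_s$ embeds $N'_s$ as an unknotted solid torus and keeps $l_s$ as preferred longitude, because $l_s$ bounds a disk in $W_s$. The knots $J_s'$ and $J_s$ both have exterior $X_s$, so $\Delta_{J_s'}=\Delta_{J_s}$. By (iii), Seifert's formula and the symmetry of $\Delta_{J_s}$, $\Delta_{K_{(s-1)}}(t)\doteq\Delta_{K_{(s)}}(t)\Delta_{J_s}(t^{\omega_s})$. This proves (a).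

\emph{Step 3: the action on the companions.} Define $\sigma$ by $h(T_i)=T_{\sigma i}$. Then $h(X_i)=X_{\sigma i}$ and $h(N_i)=N_{\sigma i}$, so $h(l_i)=\pm l_{\sigma i}$ and $h(m_i)=\pm m_{\sigma i}$. With (i) and \eqref{eq:signs} this gives (b). Suppose that the orbit of $i$ has odd length $\ell$ and $\omega_i\ne0$. Then $h^\ell$ reverses the orientation of $S^3$ and preserves $N_i$; after an isotopy supported in the interior of $N_i$ it preserves the core $J_i$. It acts on $H_1(X)$ by $(-\varepsilon)^\ell=-\varepsilon$, and $[m_i]\ne0$ there, so $h^\ell(m_i)=-\varepsilon m_i$. By \eqref{eq:signs} for $J_i$, this knot is amphicheiral of sign $\varepsilon$. It remains to prove (d) and the parity of $\omega_i$.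

\emph{Step 4: $X_0$ is Seifert fibered.} The piece $X_0$ is none of the three exceptional manifolds. It is not a solid torus, since it is a nontrivial knot exterior for $r=0$ and has at least two boundary tori for $r\ge1$. It is not $T^2\times I$, since $T_1$ is not parallel to $\partial X$. It contains no Klein bottle, since it lies in $S^3$. So $h$ preserves the slope $\pm(a\mu+b\lambda)$ of the fibers on $\partial X$. By \eqref{eq:signs} it maps this slope to $\pm(-a\mu+b\lambda)$, so $ab=0$ and the fiber is $\lambda$ or $\mu$. Let $X'=X_0\cup W_1\cup\dots\cup W_r$ be the exterior of $K_0$. The fibers over an arc in the base of $X_0$ that joins two boundary circles and avoids the cone points form a \emph{vertical annulus}.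

The fiber is not $\lambda$. Suppose it is. If the fiber on some $T_i$ is $l_i$, then a vertical annulus joins $\lambda$ to $l_i$ in $X_0\subset N_i$. So $K$ is isotopic in $N_i$ to $\lambda$, to $l_i$, and hence to the core of $N_i$. Then $N_i\setminus\operatorname{int}N(K)\cong T^2\times I$, and $T_i$ is parallel to $\partial X$, which is false. So the fiber differs from $l_i$ on every $T_i$, and the fibration extends over $X'$, with base $\mathcal O$ say, and further over $N(K_0)$ to all of $S^3$. The underlying surface of the base of this last fibration is $|\mathcal O|$ with a disk attached, and it is simply connected; so $|\mathcal O|$ is a disk. Then $H_1(X')/\langle\lambda\rangle$ is the abelianization of a free product of finitely many finite cyclic groups, hence finite. But it is $\mathbb Z$ by (iv).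

So the fiber is $\mu$. A vertical annulus shows that the fiber on $T_i$ has class $\pm\mu$ in $H_1(X)$. Writing it as $xm_i+yl_i$, we get $x\omega_i=\pm1$ from (i). So $\omega_i=\pm1$ is odd, and the fiber is not $l_i$. The fibration therefore extends over $X'$, with base $\mathcal O$ say. The quotient of $\pi_1(X')$ by the normal closure of $\mu$ is $\pi_1(S^3)=1$, so $|\mathcal O|$ is a disk and there are no cone points. Hence $X'$ is a solid torus and $K_0$ is the unknot.

\emph{Step 5: $X_0$ is hyperbolic.} Now $h|_{X_0}$ is isotopic to the restriction of an isometry $\phi$. In particular $\phi$ reverses orientation, permutes the boundary tori as $h$ does, and acts on their first homology as $h$ does. If $\phi$ has order $2^kq$ with $q$ odd, replace $h$ by $h^q$ (and redefine $\sigma$ as in Step 3); then $\phi$ has order $2^k$, and $k\ge1$. We extend $\phi$ over the solid tori $N(K_0),W_1,\dots,W_r$ without changing its order.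

The boundary tori are flat, $\phi$ acts on their union by isometries, and it preserves the family of slopes $\mu,l_1,\dots,l_r$. For such a torus $T$, the covering that corresponds to its slope is a flat cylinder $S^1\times\mathbb R$ with coordinates $(\theta,u)$, where $\theta\in\mathbb R/2\pi\mathbb Z$ is proportional to arc length along the closed geodesics of the slope and $u$ is arc length orthogonal to them. The deck group is generated by $\tau_T(\theta,u)=(\theta+\theta_T,u+a_T)$ with $a_T\neq0$. Model the solid torus attached to $T$ as
\[
W_T=(D^2\times\mathbb R)\big/\big((\varrho e^{i\theta},u)\sim(\varrho e^{i(\theta+\theta_T)},u+a_T)\big);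
\]
its meridian is the given slope and its core is $\varrho=0$. An isometry $T\to T'$ that matches the slopes lifts to a map $(\theta,u)\mapsto(\pm\theta+\theta_0,\pm u+u_0)$, with independent signs. Extend it by $(\varrho e^{i\theta},u)\mapsto(\varrho e^{i(\pm\theta+\theta_0)},\pm u+u_0)$. On the disk factor this is a rotation or a reflection, so it is smooth. It conjugates the identification of $W_T$ to that of $W_{T'}$ or its inverse, because it does so for $\varrho=1$ and the formulas do not depend on $\varrho$. So it descends to a diffeomorphism $W_T\to W_{T'}$ that takes core to core and depends only on the isometry. The extension of a composition is the composition of the extensions, so the extended map has order $2^k$. In the collars of $\partial X_0$ given by the distance to the horospherical torus, and in the collars $\varrho\in(\frac12,1]$, the maps are products of the boundary isometry with the identity. Gluing along these collars gives a smooth closed manifold, diffeomorphic to $\Sigma_r\cong S^3$ by a diffeomorphism that takes the cores to $K_0,U_1,\dots,U_r$, on which the extended map is smooth.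

We obtain an orientation-reversing diffeomorphism $g$ of $S^3$ of order $2^k$ that preserves $K_0$ and permutes the $U_i$ by $\sigma$. It satisfies $g(K_0)=\varepsilon K_0$, since $g(\lambda)=\varepsilon\lambda$ and $\lambda$ is homologous to $K_0$ in $N(K_0)$. This is (d). The orbit lengths of $\sigma$ divide $2^k$, so an orbit of odd length is a single index $i$, with $g(U_i)=\pm U_i$. If $\omega_i\ne0$, then $\operatorname{lk}(K_0,U_i)\neq0$ by (ii), and $\operatorname{lk}(gK_0,gU_i)=-\operatorname{lk}(K_0,U_i)$ forces $g(U_i)=-\varepsilon U_i$. So $g$ preserves the orientation of exactly one of $K_0,U_i$, and $\omega_i$ is odd by Lemma~\ref{lem:parity}.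
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:T} and~\ref{thm:cong}]
For the unknot $\Delta=1\in\mathcal T$. For nontrivial $K$ we induct on the number of JSJ pieces of the exterior and consider the factors in Proposition~\ref{prop:jsj}(a). By (d) and Proposition~\ref{prop:finite}, $\Delta_{K_0}\in\mathcal T$. By (b) and the symmetry of $\Delta_{J_i}$, an orbit of length $\ell$ contributes $\Delta_{J_i}(t^{\omega_i})^\ell$. If $\omega_i=0$ this is $1$. If $\ell$ is even, it is the square of a polynomial with value $1$ at $t=1$, and Lemma~\ref{lem:T}(b) applies. If $\ell$ is odd and $\omega_i\ne0$, then $\Delta_{J_i}\in\mathcal T$ by (c) and induction, $\omega_i$ is odd, and Lemma~\ref{lem:T}(d) applies. By Lemma~\ref{lem:T}(a), $\Delta_K\in\mathcal T$. Proposition~\ref{prop:TtoC} gives Theorem~\ref{thm:cong}.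
\end{proof}

\section{Invariant surfaces of genus four}\label{sec:construction}

We prove Theorem~\ref{thm:family}, with $h$, $Z$ and $D$ as in Section~\ref{sec:model}. The bands of $F_a$ cross the axis $Z$, and the example $C=1-2z^2$ shows that not every matrix with the symmetry of Lemma~\ref{lem:seifert} can be reached from $F_a$ equivariantly. We now use bands that avoid $Z$. The group $\langle h\rangle$ permutes them freely, so a local change of one band can be copied to its three images. The price is that handles come in orbits of four.

\subsection*{Admissible surfaces}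
In the convex region $|\arg\xi|<\pi/4$ attach to $\partial D$ two untwisted bands $P_0,Q_0$ with interleaved feet, in the order $P,Q,P,Q$, disjoint from each other and meeting $D$ only in their feet. Put $P_j=h^jP_0$ and $Q_j=h^jQ_0$ for $j\in\mathbb Z/4$, and $F=D\cup\bigcup_j(P_j\cup Q_j)$; see Figure~\ref{fig:F}. Each interleaved pair adds a handle, so $F$ is orientable of genus $4$ with connected boundary. Call a surface \emph{admissible} if it is embedded, orientable and $h$-invariant and consists of $D$ and eight bands $P_j=h^jP_0$, $Q_j=h^jQ_0$ that have the same feet as above and are disjoint from $Z$. The boundary of an admissible surface is a positive amphicheiral knot.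

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \j in {0,2}{
\begin{scope}[rotate=90*\j]
\draw[line width=7pt,gray!40] (-12:0.95) .. controls (-12:2.6) and (36:2.6) .. (36:0.95);
\draw[line width=11pt,white] (-36:0.95) .. controls (-36:2.6) and (12:2.6) .. (12:0.95);
\draw[line width=7pt,gray!90] (-36:0.95) .. controls (-36:2.6) and (12:2.6) .. (12:0.95);
\end{scope}}
\foreach \j in {1,3}{
\begin{scope}[rotate=90*\j]
\draw[line width=7pt,gray!90] (-36:0.95) .. controls (-36:2.6) and (12:2.6) .. (12:0.95);
\draw[line width=11pt,white] (-12:0.95) .. controls (-12:2.6) and (36:2.6) .. (36:0.95);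
\draw[line width=7pt,gray!40] (-12:0.95) .. controls (-12:2.6) and (36:2.6) .. (36:0.95);
\end{scope}}
\fill[gray!20] (0,0) circle (1);
\foreach \j in {0,1,2,3}{
\draw[dashed] (45+90*\j:1) -- (45+90*\j:2.7);
\node at (-22+90*\j:2.45) {$P_{\j}$};
\node at (22+90*\j:2.45) {$Q_{\j}$};}
\node at (0,0) {$D$};
\end{tikzpicture}
\caption{The initial genus-four surface, seen from above: the disk $D$ with four pairs of interleaved bands $P_j$ (dark) and $Q_j$ (light), one pair in each quarter. The symmetry $h$ is a quarter turn followed by the reflection in the plane of $D$, so the crossing of $P_j$ and $Q_j$ alternates with $j$.}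
\label{fig:F}
\end{figure}

Let $x_0,y_0\in H_1(F)$ be the classes of the cores of $P_0,Q_0$ closed up by chords of $D$, and put $x_j=h^jx_0$, $y_j=h^jy_0$. The map $h$ preserves the intersection form of $F$, so we can orient $y_0$ so that $V(x_j,y_j)-V(y_j,x_j)=1$ for all $j$. On all other pairs of basis elements $V$ is symmetric. Let $p_{ij}=V(x_i,x_j)$, $q_{ij}=V(y_i,y_j)$, $r_{ij}=V(x_i,y_j)$, so that $p$ and $q$ are symmetric and $V(y_j,x_i)=r_{ij}-\delta_{ij}$. Lemma~\ref{lem:seifert} gives
\begin{equation}\label{eq:pqr}
p_{i+1,j+1}=-p_{ij},\qquad q_{i+1,j+1}=-q_{ij},\qquad r_{i+1,j+1}=\delta_{ij}-r_{ij}.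
\end{equation}
So $V$ is determined by $p_{00},p_{01},p_{02}$, by $q_{00},q_{01},q_{02}$, and by $r_{00},\dots,r_{03}$.

\begin{lemma}\label{lem:realize}
For any integer values of $p_{00},p_{01},q_{00},q_{01},r_{00},r_{01},r_{02},r_{03}$ there is an admissible surface with these values and $p_{02}=q_{02}=0$.
\end{lemma}

\begin{proof}
For the initial surface $p_{02}=q_{02}=0$, since the curves involved and their push-offs lie in disjoint convex regions. We describe two moves on admissible surfaces.

\emph{Clasps.} Let $B\ne B'$ be two of the eight bands with $B'\ne h^2B$. Choose points $c,c'$ in the interiors of the cores of $B,B'$ with $c'\notin\langle h\rangle c$. The complement $S^3\setminus F$ is connected by Alexander duality, as $H^2(F)=0$, and removing the one-dimensional set $Z$ does not disconnect it. So there is an arc $\eta$ from $c$ to $c'$, transverse to $F$ at its ends, with interior in $S^3\setminus(F\cup Z)$. We need $\eta$ to be disjoint from its images, and for this we pass to the $3$-manifold $(S^3\setminus Z)/\langle h\rangle$. There the image of $\eta$ has distinct endpoints, and by general position we can make it an embedded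 arc with interior still disjoint from the image of $F$. A thin ball neighborhood of this arc lifts to four disjoint balls $h^i\Omega$ disjoint from $Z$, where $\Omega\supset\eta$ meets $F$ in a small disk around $c$ and a small disk around $c'$. Narrow the bands toward their cores, equivariantly, along segments of the cores that are longer than these disks and their images. This is an isotopy of $F$ through admissible surfaces. Now $\Omega\cap F$ consists of a thin strip $\tau$ of $B$ and a thin strip $\tau'$ of $B'$, which cross $\Omega$ near the two ends of $\eta$.

Let $o\subset\Omega$ be a small circle around $\tau'$, with either orientation. Replace the core arc of $\tau$ by its oriented band sum with $o$ along $\eta$, and replace $\tau$ by a thin ribbon along the new arc that agrees with $\tau$ at both ends, misses $\tau'$, and has the parity of half twists that keeps the surface orientable. Let $a$ be the basis curve through $B$ and $b\ne a$ another basis curve. In the complement of $b^\pm$ the new curve $a$ is homologous to the old one plus $o$. The circle $o$ bounds a disk in $\Omega$ that crosses $\tau'$ once, and the curves $b^{\pm}$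 enter $\Omega$ only along $\tau'$. So $V(a,b)=\operatorname{lk}(a,b^+)$ and $V(b,a)=\operatorname{lk}(b^-,a)$ both change by the same amount, which is a prescribed sign $\pm1$ if $b$ runs through $B'$ and $0$ otherwise. Entries that do not involve $a$ are unchanged, and $V(a,a)$ may change.

Make the image of this change in each ball $h^i\Omega$. The result is admissible. The four unordered pairs $\{h^iB,h^iB'\}$ are distinct: if $i\not\equiv j$ and the pairs coincide, then $B'=h^{i-j}B$ and $B=h^{i-j}B'$, so $2(i-j)\equiv0\pmod 4$ and $B'=h^2B$, which we excluded. Hence the off-diagonal entries on the pair $(B,B')$ change by exactly the prescribed sign, those on its images change accordingly, and all other off-diagonal entries stay the same.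

\emph{Twists.} In a small ball around a point of the core of $P_0$, disjoint from its images, narrow the band and insert a full twist of either handedness; make the images of this change in $P_1,P_2,P_3$. This changes $p_{00}$ by a prescribed sign, the other $p_{ii}$ according to \eqref{eq:pqr}, and nothing else. The same construction in $Q_0$ changes $q_{00}$.

Clasps on the pairs $(P_0,P_1)$, $(Q_0,Q_1)$ and $(P_0,Q_j)$ give the required values of $p_{01}$, $q_{01}$ and $r_{0j}$ and leave $p_{02}=q_{02}=0$. Twists then correct $p_{00}$ and $q_{00}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]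
We choose $q$ invertible over $\mathbb Z$, so that the classes $y_j$ can be eliminated from the determinant, and we choose $p_{00}$ so that a term $\rho^2z^2$ created by this elimination cancels. Let $K_{\alpha,\rho}$ be the boundary of an admissible surface with
\begin{gather*}
p_{00}=\alpha-\rho^2,\quad p_{01}=1,\quad p_{02}=0,\qquad q_{00}=1,\quad q_{01}=q_{02}=0,\\
r_{00}=1,\quad r_{01}=\rho,\quad r_{02}=r_{03}=0 .
\end{gather*}
By \eqref{eq:pqr}, $q=\operatorname{diag}(1,-1,1,-1)$ and, with $\alpha'=\alpha-\rho^2$,
\[
p=\begin{pmatrix}\alpha'&1&0&-1\\1&-\alpha'&-1&0\\0&-1&\alpha'&1\\-1&0&1&-\alpha'\end{pmatrix},\qquad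
r=\begin{pmatrix}1&\rho&0&0\\0&0&-\rho&0\\0&0&1&\rho\\-\rho&0&0&0\end{pmatrix}.
\]
Put $R=(t-1)r+I$ and $R^*=\overline R^{\,T}$, where the bar is $t\mapsto t^{-1}$. Then $-tR^*=(t-1)r^T-tI$, and
\[
V=\begin{pmatrix}p&r\\r^T-I&q\end{pmatrix},\qquad tV-V^T=\begin{pmatrix}(t-1)p&R\\-tR^*&(t-1)q\end{pmatrix}.
\]
Since $q^{-1}=q$ and $\det q=1$, the Schur complement of the lower right block gives
\[
\det(tV-V^T)=(t-1)^4\det\Big((t-1)p+\tfrac{t}{t-1}RqR^*\Big)=t^4\det\Theta,\qquad\Theta=z^2p+RqR^* .
\]
Let $v=\rho(t-1)$. The rows of $R$ are $(t,v,0,0)$, $(0,1,-v,0)$, $(0,0,t,v)$, $(-v,0,0,1)$, and $v\bar v=-\rho^2z^2$, $-vt^{-1}=\bar v$. The entries $(RqR^*)_{ij}=\sum_k(-1)^kR_{ik}\overline{R_{jk}}$ form a hermitian matrix. On the diagonal they are $(-1)^i(1-v\bar v)=(-1)^i(1+\rho^2z^2)$. The entries $01$ and $23$ each have the single term $-v\cdot1$. The entries $12$ and $30$ each have the single term $-vt^{-1}=\bar v$. The entries $02$ and $13$ vanish, since the rows have disjoint supports. With $\kappa=1+\alpha z^2$ and $b=z^2-v$,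
\[
\Theta=\begin{pmatrix}\kappa&b&0&-b\\ \bar b&-\kappa&-\bar b&0\\0&-b&\kappa&b\\-\bar b&0&\bar b&-\kappa\end{pmatrix}.
\]
The symmetry $h^2$ appears as $\Theta_{i+2,j+2}=\Theta_{ij}$, so the eigenspaces of $e_i\mapsto e_{i+2}$ are orthogonal. Let $S$ be the matrix with columns $e_0+e_2$, $e_1+e_3$, $e_0-e_2$, $e_1-e_3$; its determinant is $\pm4$. The entry of $S^T\Theta S$ for the pair $e_0\pm e_2$, $e_1\pm e_3$ is $\Theta_{01}\pm\Theta_{03}\pm\Theta_{21}+\Theta_{23}=2b\mp2b$, so
\[
S^T\Theta S=\begin{pmatrix}2\kappa&0\\0&-2\kappa\end{pmatrix}\oplus\begin{pmatrix}2\kappa&4b\\4\bar b&-2\kappa\end{pmatrix},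
\]
and $\det\Theta=\frac1{16}(-4\kappa^2)(-4\kappa^2-16b\bar b)=\kappa^2(\kappa^2+4b\bar b)$. Since $z^2=(t-1)(1-t^{-1})$, we have $b=(t-1)\big((1-\rho)-t^{-1}\big)$. Using $(t-1)(t^{-1}-1)=-z^2$ and $t+t^{-1}=z^2+2$,
\[
b\bar b=-z^2\big((1-\rho)^2+1-(1-\rho)(z^2+2)\big)=(1-\rho)z^4-\rho^2z^2 .
\]
So $\det\Theta$ is the polynomial in the theorem. It lies in $\mathbb Z[z^2]$ and has value $1$ at $z=0$, hence it equals $C_{K_{\alpha,\rho}}$.
\end{proof}

The top coefficient of $b\bar b$ is linear in $\rho$, and this is what lets the leading coefficient run through whole residue classes modulo $4$.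

\section{Leading coefficients}\label{sec:final}

Two specializations of Theorem~\ref{thm:family} suffice:
\begin{align}
C_{K_{0,\rho}}&=1-4\rho^2z^2+4(1-\rho)z^4,\label{eq:K0}\\
C_{K_{1,\rho}}&=(1+z^2)^2\big(1+(2-4\rho^2)z^2+(5-4\rho)z^4\big).\label{eq:K1}
\end{align}
The figure-eight knot $4_1=E_1$ is amphicheiral of both signs, and a connected sum with it multiplies the leading term by $-z^2$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Necessity is Theorem~\ref{thm:cong}(a). By \eqref{eq:K0}, the knots $K_{0,\rho}$ with $\rho\ne1$ realize all nonzero multiples of $4$. By \eqref{eq:K1}, the knots $K_{1,\rho}$ realize all $n\equiv1\pmod 4$. If $n\equiv3\pmod4$, choose $\rho$ with $5-4\rho=-n$; then $K_{1,\rho}\#4_1$ has leading coefficient $n$. All these knots are positive amphicheiral.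
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refine}]
(1) Necessity is Theorem~\ref{thm:cong}(a). For $d\ge2$ and $\rho\ne1$, the sum of $K_{0,\rho}$ with $d-2$ copies of $4_1$ has leading term $(-1)^d4(1-\rho)z^{2d}$, and the coefficient takes every nonzero value divisible by $4$. For $d\ge4$, the sum of $K_{1,\rho}$ with $d-4$ copies of $4_1$ has leading term $(-1)^d(5-4\rho)z^{2d}$, and the coefficient takes every value congruent to $(-1)^d$ modulo $4$.

(2) We show by induction on the number of JSJ pieces that the top coefficient of $\Delta_K$ is a square up to sign when $K$ is negative amphicheiral. This holds for the unknot. Otherwise apply Proposition~\ref{prop:jsj} with $\varepsilon=-1$. By (d) and Proposition~\ref{prop:finite}, the top coefficient of $\Delta_{K_0}$ is a square up to sign. An orbit of length $\ell$ contributes $\Delta_{J_i}(t^{\omega_i})^\ell$, which is $1$ if $\omega_i=0$ and a square if $\ell$ is even. If $\ell$ is odd and $\omega_i\ne0$, then $J_i$ is negative amphicheiral by (c), and $\Delta_{J_i}(t^{\omega_i})$ has the same top coefficient as the symmetric polynomial $\Delta_{J_i}$; induction applies. So the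 leading coefficient is $\pm a^2$. Conversely, by \eqref{eq:Ea} the negative amphicheiral knots $E_a$ and $E_a\#4_1$ have leading coefficients $-a^2$ and $a^2$.

(3) Let $K$ be strongly positive amphicheiral. By Lemma~\ref{lem:square}, $\Delta_K\doteq f^2$, and $f(1)=\pm1$. The symmetry of $\Delta_K$ and unique factorization give $f(t^{-1})=\pm t^jf(t)$, with sign $+$ by evaluation at $t=1$. If $j$ were odd, evaluation at $t=-1$ would give $f(-1)=0$, whereas $f(-1)\equiv f(1)\equiv1\pmod 2$. So $j$ is even, and $t^{j/2}f$ is invariant under $t\mapsto t^{-1}$; thus $t^{j/2}f=\varphi(w)$ with $\varphi\in\mathbb Z[w]$ and $\varphi(0)=\pm1$. Hence $c_K=\varphi^2$, and the leading coefficient is a positive square. Conversely, Flapan's theorem applied to $\Phi=1+az^2$ realizes $a^2$.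
\end{proof}

\begin{thebibliography}{9}

\bibitem{CM}
James Conant and Vajira Manathunga,
\emph{The Conway Polynomial and Amphicheiral Knots},
arXiv:1608.04453 (2016).

\bibitem{Mu}
Murasugi,
Comment. Math. Helv. \textbf{46} (1971).

\end{thebibliography}
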